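\title{Simultaneous smoothings of a Calabi--Yau threefold with twelve sextic del Pezzo cones}

\begin{abstract}
Let $P_6$ be the reflexive hexagon and let $X$ be a general anticanonical hypersurface in the toric fourfold defined by the faces of $P_6\times P_6$. The threefold $X$ has $36$ nodes and twelve points, in two groups of six, that are isomorphic to the cone over the del Pezzo surface $S$ of degree six. This cone has two smoothing components. We prove that a choice of component at each of the twelve points is realized by a smoothing of $X$ if and only if in neither group exactly five of the six choices coincide, as conjectured by Prince. The two components correspond to complementary subspaces of $K_S^\perp\subset H_2(S,\mathbb C)$, and the condition expresses that six nonzero vectors in these subspaces can add up to zero. Necessity follows from Stokes' theorem applied to periods of the holomorphic $3$-form. Sufficiency follows by smoothing a nodal partial resolution of $X$ and blowing the deformation down.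
\end{abstract}

\section{Introduction}\label{sec:intro}

Suppose that every singular point of a projective variety $X$ is isolated and can be smoothed as a germ. It is natural to ask whether the local smoothings are induced by a deformation of $X$, and, when a germ can be smoothed in several inequivalent ways, which combinations of local choices occur. We answer this question for one Calabi--Yau threefold with twelve singular points that offer two choices each. We work over $\mathbb C$, in the analytic category.

Let $P_6\subset\mathbb R^2$ be the hexagon with vertices $v_1,\dots,v_6$ equal to $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$. The cones over its faces form the fan of the del Pezzo surface $S$ of degree six. Let $P=P_6\times P_6\subset\mathbb R^4$, and let $X_P$ be the toric fourfold whose fan consists of the cones over the faces of $P$. The $2$-dimensional faces of $P$ are $36$ squares and the $12$ hexagons $v_i\times P_6$ and $P_6\times v_j$; they index the torus-invariant curves along which $X_P$ is singular. A general anticanonical hypersurface $X\subset X_P$ is a threefold with trivial dualizing sheaf. It has $36$ nodes (ordinary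 double points), which come from the squares, and $12$ \emph{cone points}, at which it is isomorphic to the vertex of the affine cone $\widehat C\subset\mathbb C^7$ over the anticanonical model $S\subset\mathbb P^6$. The cone points are $p_1,\dots,p_6$, from the faces $v_i\times P_6$, and $p^1,\dots,p^6$, from the faces $P_6\times v_j$. We call these two sets of six points the two \emph{sides}. All of this is verified in Section~\ref{sec:X}.

By a theorem of Altmann \cite{Altmann}, recalled as Theorem~\ref{thm:altmann}, the reduced base of the semi-universal deformation of $(\widehat C,0)$ has two components, a smooth curve $L$ and a smooth surface $\Pi$. They correspond to the two Minkowski decompositions of the hexagon: $L$ to the decomposition into two triangles, and $\Pi$ to the decomposition into three segments,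
\begin{equation}\label{eq:minkowski}
P_6=\nabla+(-\nabla)=[0,d_1]+[0,d_2]+[0,d_3],
\end{equation}
where $\nabla=\operatorname{conv}\{(0,0),(1,0),(1,1)\}$ and $d_1=(1,0)$, $d_2=(0,1)$, $d_3=(-1,-1)$. The general fiber over either component is smooth.

A \emph{deformation} of $X$ over a reduced irreducible germ $(B,0)$ is a proper flat map $\mathcal X\to B$ with an isomorphism $X_0\cong X$. It is a \emph{smoothing} if the general fiber is smooth. At a cone point $p$ it induces a deformation of the germ $(X,p)$, which is the pullback of the semi-universal family along some map from $(B,0)$ to $L\cup\Pi$. We say that the local deformation at $p$ \emph{lies in} $L$, or in $\Pi$, if this map can be chosen with image in that component. A \emph{choice} $c$ assigns $L$ or $\Pi$ to each of the twelve cone points. If exactly five of the six values of $c$ on one side coincide, the sixth point is called \emph{lone}, and $c$ is \emph{admissible} if it has no lone point. Each side has $2^6=64$ choices, of which $12$ have a lone point, so $52^2$ of the $2^{12}$ choices are admissible.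

The twelve germs are disjoint, so one might guess that all choices are realized by smoothings of $X$. Prince \cite{Prince} conjectured that the admissible choices are realized and that the others are not. We prove both statements.

\begin{theorem}\label{thm:main}
Let $X\subset X_P$ be a general anticanonical hypersurface and let $c$ be a choice.
\begin{enumerate}
\item[(a)] If $c$ is admissible, then $X$ has a smoothing over a disc, with projective fibers, whose local deformation at each of the twelve cone points lies in the component given by $c$.
\item[(b)] If $c$ is not admissible, then $X$ has no smoothing whose local deformations at the twelve cone points lie in the components given by $c$. More precisely, consider a side with a lone point and a deformation of $X$ over a disc whose local deformations at the six points of this side lie in the components given by $c$. Then the local deformation at the lone point is trivial near $t=0$.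
\end{enumerate}
\end{theorem}

The condition on $c$ comes from linear algebra in the homology of $S$. Write $S$ as the blow-up of $\mathbb P^2$ in three points, with $e_0$ the class of a line and $e_1,e_2,e_3$ the exceptional curves. The $3$-dimensional space $K_S^\perp\subset H_2(S,\mathbb C)$ is the direct sum of
\[
V_L=\mathbb C\,(e_0-e_1-e_2-e_3)\qquad\text{and}\qquad V_\Pi=\{\mu_1e_1+\mu_2e_2+\mu_3e_3:\ \mu_1+\mu_2+\mu_3=0\},
\]
whose dimensions are those of $L$ and $\Pi$. The six cones on one side are cones over one and the same copy of $S$, because $X$ has a projection to that copy. A deformation $X_t$ attaches to $p_i$ a vector $\mathcal P_i(t)\in V_{c(p_i)}$, built from periods of the holomorphic $3$-form, which is nonzero when $p_i$ is deformed to a nonzero point of its component, and Stokes' theorem gives $\sum_i\mathcal P_i(t)=0$. Since $V_L\cap V_\Pi=0$, the vectors of type $L$ and the vectors of type $\Pi$ add up to zero separately, and a sum with a single term forces that term to vanish. This proves (b). If no point is lone, then there are six nonzero vectors $\gamma_i\in V_{c(p_i)}$ with sum zero. We turn them into a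 homological relation among rational curves on a resolution of $X$, contract these curves to obtain a nodal threefold $Y\to X$, smooth $Y$ by means of the relation, and blow the smoothing down to $X$. This proves (a).

Section~\ref{sec:node} sets up the periods and runs the argument for (b) on nodal threefolds, where it is shortest. Sections~\ref{sec:cone} and~\ref{sec:X} describe the cone and the threefold $X$. Part (b) is proved in Section~\ref{sec:b}, and part (a) in Sections~\ref{sec:nodal} to~\ref{sec:a}.

\section{Local periods and the case of nodes}\label{sec:node}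

In this section $X$ is any compact normal threefold with isolated Gorenstein singularities, $\omega_X\cong\mathcal O_X$ and $H^1(\mathcal O_X)=0$, and $f\colon\mathcal X\to\Delta$ is a deformation of $X$ over a disc, which we shrink when needed. The relative dualizing sheaf $\omega_{\mathcal X/\Delta}$ is a line bundle whose restriction to $X$ is trivial. Since $H^1(\omega_X)=0$, a generator of $\omega_X$ extends to a section of $\omega_{\mathcal X/\Delta}$, and this section has no zeros for small $t$ because $f$ is proper. We obtain a holomorphic family $\Omega_t$ of nowhere vanishing holomorphic $3$-forms on the smooth parts of the fibers $X_t$. A holomorphic $3$-form on a threefold is closed.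

For each singular point $z$ of $X$, embed a neighborhood of $z$ in $\mathcal X$ into $\mathbb C^N\times\Delta$ over $\Delta$, with $z\mapsto(0,0)$, and write $|\cdot|$ for the norm on $\mathbb C^N$. For small $R_z$ the spheres of radius at most $3R_z$ are transverse to $X\setminus\{z\}$, and $X\cap\{|\cdot|\le R_z\}$ is homeomorphic to the cone over the link $\Lambda_{z,0}=X\cap\{|\cdot|=R_z\}$, hence contractible. Let $\mathcal X^\circ$ be the complement in $\mathcal X$ of the sets $\{|\cdot|<R_z\}$. After shrinking $\Delta$, the map $\mathcal X^\circ\to\Delta$ and its restriction to the boundary are proper submersions. By Ehresmann's theorem, $\mathcal X^\circ$ is a $C^\infty$ trivial family of compact manifolds $X_t^\circ$ with boundary $\bigsqcup_z\Lambda_{z,t}$. For $\beta\in H^2(X_0^\circ,\mathbb R)$ choose a closed $2$-form $\eta$ on $\mathcal X^\circ$ whose class restricts to $\beta$, and define the \emph{local period}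
\[
P_z(\beta,t)=\int_{\Lambda_{z,t}}\eta\wedge\Omega_t ,
\]
where $\Lambda_{z,t}$ is oriented as part of the boundary of $X_t^\circ$. Since $\Omega_t$ is closed, $P_z(\beta,t)$ depends only on the class of $\eta$ on $\Lambda_{z,t}$. By the triviality of the family of links, this class is determined by $\beta|_{\Lambda_{z,0}}$, and any closed $2$-form on $\bigcup_t\Lambda_{z,t}$ that represents $\beta|_{\Lambda_{z,0}}$ at $t=0$ computes the period. The period is linear in $\beta$.

\begin{lemma}\label{lem:stokes}
\begin{enumerate}
\item[(1)] $\sum_zP_z(\beta,t)=0$.
\item[(2)] If $\beta|_{\Lambda_{z,0}}=0$, then $P_z(\beta,t)=0$.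
\item[(3)] Let $K_t=X_t\cap\{R_z/2\le|\cdot|\le3R_z\}$, and let $\sigma_t\colon S^3\to K_t$ be smooth maps that depend continuously on $t$. If $\sigma_0$ is an embedding into $\Lambda_{z,0}$ whose image is Poincar\'e dual to $\beta|_{\Lambda_{z,0}}$, then $P_z(\beta,t)=\pm\int_{S^3}\sigma_t^*\Omega_t$.
\item[(4)] Let $\Omega'_t$ be a second holomorphic family of nowhere vanishing holomorphic $3$-forms on the smooth parts of the fibers near $z$. Then $\Omega_t=F\,\Omega'_t$ near $z$, where $F$ is a holomorphic function near $(0,0)$ in $\mathbb C^N\times\Delta$ with $F(0,0)\ne0$.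
\end{enumerate}
\end{lemma}

\begin{proof}
Part (1) is Stokes' theorem for the closed form $\eta\wedge\Omega_t$ on $X_t^\circ$. In (2) the form $\eta$ is exact on $\Lambda_{z,t}$, so $\eta\wedge\Omega_t$ is exact.

(3) Put $\mathcal K=\bigcup_tK_t$. For small $\Delta$ the map $(f,|\cdot|)\colon\mathcal K\to\Delta\times[R_z/2,3R_z]$ is a proper submersion, hence a trivial fibration, so the inclusions $\Lambda_{z,t}\subset K_t\subset\mathcal K$ are homotopy equivalences. Let $\tau_t\in H_3(\Lambda_{z,t},\mathbb R)$ be the Poincar\'e dual of $[\eta]$. In the trivialization, $[\eta]$ and the orientation do not depend on $t$, so the image of $\tau_t$ in $H_3(\mathcal K,\mathbb R)$ is constant. The image of $[\sigma_t]$ is constant by continuity, and the two agree up to sign for $t=0$. Hence $\tau_t=\pm[\sigma_t]$ in $H_3(K_t,\mathbb R)$, and $\Omega_t$ is closed on $K_t$.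

(4) The quotient $F=\Omega_t/\Omega'_t$ and its inverse are holomorphic on the locus where $f$ is smooth. Near $z$ the complement of this locus is finite over $\Delta$, so it has codimension at least $3$ in $\mathcal X$. The space $\mathcal X$ is Cohen--Macaulay, being flat over a disc with Cohen--Macaulay fibers, so it is normal by Serre's criterion. Thus $F$ and $1/F$ extend across $z$, and a holomorphic germ on a subvariety extends to the ambient space.
\end{proof}

To show that a local period is nonzero we need one explicit integral. Let
\[
Q_\lambda=\{u_1w_1-u_2w_2=\lambda\}\subset\mathbb C^4 .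
\]
The germ $(Q_0,0)$ is the node, and the family $Q_\lambda$ is its semi-universal deformation; $Q_\lambda$ is smooth for $\lambda\ne0$. Let $\omega_\lambda$ be the nowhere vanishing $3$-form on the smooth part of $Q_\lambda$ that is the restriction of any local form $\omega$ with $d(u_1w_1-u_2w_2)\wedge\omega=du_1\wedge du_2\wedge dw_1\wedge dw_2$. For $r>0$ let
\[
\Sigma_{\lambda,r}=\bigl\{u_1=\lambda\bar w_1/r^2,\quad u_2=-\lambda\bar w_2/r^2,\quad |w_1|^2+|w_2|^2=r^2\bigr\}.
\]
This is a $3$-sphere in the smooth part of $Q_\lambda$, parametrized by $w$, and on it $|u|=|\lambda|/r$ and $|u_jw_j|\le|\lambda|$. For $\lambda=0$ it is the sphere of radius $r$ in the plane $u=0$.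

\begin{lemma}\label{lem:sphere}
Let $G$ be a continuous function on $\Sigma_{\lambda,r}$ and $G_0$ a constant with $|G-G_0|<|G_0|$. Then $\int_{\Sigma_{\lambda,r}}G\,\omega_\lambda=0$ if and only if $\lambda=0$.
\end{lemma}

\begin{proof}
Where $w_1\ne0$ we may take $\omega=w_1^{-1}\,du_2\wedge dw_1\wedge dw_2$. On the sphere write $w_1=r\cos\phi\,e^{i\theta_1}$ and $w_2=r\sin\phi\,e^{i\theta_2}$ with $0\le\phi\le\pi/2$. Then $dw_1/w_1=d\log\cos\phi+i\,d\theta_1$ and $d\bar w_2\wedge dw_2=ir^2\,d(\sin^2\phi)\wedge d\theta_2$, so
\[
\omega_\lambda|_{\Sigma_{\lambda,r}}=\frac{\lambda}{r^2}\,\frac{dw_1}{w_1}\wedge d\bar w_2\wedge dw_2=\lambda\,d(\sin^2\phi)\wedge d\theta_1\wedge d\theta_2 .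
\]
This is $\lambda$ times a positive measure $\mu$ of total mass $4\pi^2$. The function $G/G_0$ has positive real part, so $\int G\,d\mu\ne0$.
\end{proof}

\begin{example}\label{ex:nodes}
Suppose that the singular points of $X$ are nodes $n_1,\dots,n_r$. On $Q_0\setminus0$ consider the map $\kappa=(u_1:w_2)=(u_2:w_1)$ to $\mathbb P^1$. The closure $\widehat Q_0$ of its graph is the blow-up of the plane $u_1=w_2=0$. It is a vector bundle of rank $2$ over $\mathbb P^1$ whose fibers are planes through the origin in $Q_0$, the fiber over $(0:1)$ being $u=0$, and $\widehat Q_0\to Q_0$ contracts the zero section. This is a \emph{small resolution} of the node. Let $\widehat X\to X$ be obtained by a small resolution at each node, with exceptional curves $C_k\cong\mathbb P^1$.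

Near $n_k$ a deformation $\mathcal X$ is $Q_{\lambda_k(t)}$ with $\lambda_k(0)=0$, and $\Omega_t=F_k\,\omega_{\lambda_k(t)}$ by Lemma~\ref{lem:stokes}(4). Choose the radius $R$ and the disc so small that $|F_k-F_k(0,0)|<|F_k(0,0)|$ for $|(u,w)|\le3R$, and so that $|\lambda_k(t)|\le R^2$. Let $\beta\in H^2(\widehat X,\mathbb R)$. A neighborhood of $C_k$ retracts onto $C_k$ along the fibers of $\kappa$, so on the link $\beta$ equals $(\beta\cdot C_k)\,\kappa^*[\mathrm{pt}]$, and $\kappa^*[\mathrm{pt}]$ is Poincar\'e dual to the fiber $\Sigma_{0,R}$ of the sphere bundle $\kappa\colon\Lambda_{n_k,0}\to\mathbb P^1$. By Lemma~\ref{lem:stokes}(3), $P_{n_k}(\beta,t)=(\beta\cdot C_k)\,\pi_k(t)$ with $\pi_k(t)=\pm\int_{\Sigma_{\lambda_k(t),R}}F_k\,\omega_{\lambda_k(t)}$. Lemma~\ref{lem:stokes}(1) for all $\beta$ gives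
\[
\sum_k\pi_k(t)\,[C_k]=0\quad\text{in }H_2(\widehat X,\mathbb C),
\]
and by Lemma~\ref{lem:sphere} the coefficient $\pi_k(t)$ is nonzero exactly when $X_t$ is smooth near $n_k$. A smoothing therefore requires a relation among the $[C_k]$ with all coefficients nonzero. For instance, a single node with $[C_1]\ne0$ is deformed trivially in every deformation of $X$.
\end{example}

A lone cone point behaves like the single node of this example. The converse statement for nodes, that a relation with nonzero coefficients produces a smoothing, is proved in Section~\ref{sec:nodal} and is the engine of part (a).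

\section{The cone over the sextic del Pezzo surface}\label{sec:cone}

\subsection*{The marked surface}
Let $S$ be the blow-up of $\mathbb P^2$, with coordinates $\zeta_1,\zeta_2,\zeta_3$, in the three coordinate points. Then $\operatorname{Pic}S=H^2(S,\mathbb Z)$ has the basis $e_0,e_1,e_2,e_3$ with $e_0^2=1$, $e_i^2=-1$ for $i\ge1$, and $-K_S=3e_0-e_1-e_2-e_3$. Put $e_0'=2e_0-e_1-e_2-e_3$ and $\mathcal O_S(1)=-K_S$, and identify $H^2(S)$ with $H_2(S)$ by Poincar\'e duality. The anticanonical embedding $S\subset\mathbb P^6$ is given by the seven cubic monomials other than $\zeta_i^3$. The monomial $\xi_0=\zeta_1\zeta_2\zeta_3$ vanishes on the toric boundary, a hexagon of lines with classes $e_1,\ e_0-e_1-e_2,\ e_2,\ e_0-e_2-e_3,\ e_3,\ e_0-e_1-e_3$ in cyclic order; we denote a line by its class. The other monomials are $\xi_1,\dots,\xi_6$, and the six corners of the hexagon are the corresponding coordinate points of $\mathbb P^6$.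

\subsection*{Two families}
The surface $S$ is a linear section of two Segre varieties. Let
\begin{align*}
\mathcal Z^L&=\{M=x\otimes y\otimes z:\ x,y,z\in\mathbb C^2\}\subset\mathbb C^8, & s&=M_{111}-M_{222},\\
\mathcal Z^\Pi&=\{M=x\otimes a:\ x,a\in\mathbb C^3\}\subset\mathbb C^9, & (s_1,s_2)&=(M_{11}-M_{22},\,M_{22}-M_{33}),
\end{align*}
with the indicated maps to $B^L=\mathbb C$ and $B^\Pi=\mathbb C^2$. In both cases $s$ denotes the point of the base $B^c$ and $|M|$ the Euclidean norm, so that $|x\otimes a|=|x|\,|a|$. Define morphisms $S\to(\mathbb P^1)^3$ and $S\to\mathbb P^2\times\mathbb P^2$ by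
\begin{equation}\label{eq:marking}
\begin{aligned}
&[x]=(\zeta_2:\zeta_3),\quad[y]=(\zeta_3:\zeta_1),\quad[z]=(\zeta_1:\zeta_2);\\
&[x]=(\zeta_1:\zeta_2:\zeta_3),\quad[a]=(\zeta_2\zeta_3:\zeta_1\zeta_3:\zeta_1\zeta_2).
\end{aligned}
\end{equation}
The factors are given by the classes $e_0-e_1$, $e_0-e_2$, $e_0-e_3$ in the first case and by $e_0$, $e_0'$ in the second. In both cases the entries of $M$ become the seven monomials, with $M_{111}=M_{222}=\xi_0$ and $M_{11}=M_{22}=M_{33}=\xi_0$. So \eqref{eq:marking} followed by the Segre embedding is the anticanonical embedding, and it gives an inclusion $\widehat C\subset\mathcal Z^c_0$.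

\begin{lemma}\label{lem:fibers}
The maps $\mathcal Z^c\to B^c$ are flat and $\mathcal Z^c_0=\widehat C$. The fiber $\mathcal Z^L_s$ is smooth if $s\ne0$, and $\mathcal Z^\Pi_s$ is smooth if $s_1s_2(s_1+s_2)\ne0$.
\end{lemma}

\begin{proof}
The point $M=0$ lies over $s=0$. The maps $(\mathbb C^2\setminus0)^3\to\mathcal Z^L\setminus0$ and $(\mathbb C^3\setminus0)^2\to\mathcal Z^\Pi\setminus0$ are submersions, so we may look for critical points of $s$ upstairs. At a critical point of $x_1y_1z_1-x_2y_2z_2$, two of $x_1,y_1,z_1$ and two of $x_2,y_2,z_2$ vanish, so one of $x,y,z$ is zero. Hence $\mathcal Z^L\setminus0\to B^L$ is smooth. At a critical point of $(s_1,s_2)$ some function $\sum\mu_ix_ia_i$ with $\sum\mu_i=0$, $\mu\ne0$, is critical. Then $x_i=a_i=0$ for the indices $i$ with $\mu_i\ne0$, of which there are at least two. So two diagonal entries of $M$ vanish and the third does not, which means that $s\neq0$ and one of $s_1,s_2,s_1+s_2$ is zero.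

Thus all fibers have dimension $3$ and isolated singularities, and $\mathcal Z^c_0\setminus0$ is smooth. The varieties $\mathcal Z^c$ are normal and toric, hence Cohen--Macaulay, so the maps to $B^c$ are flat and the fibers are Cohen--Macaulay, hence normal. The normal cone $\mathcal Z^c_0$ is irreducible, because its components are disjoint and all contain $0$. It contains the threefold $\widehat C$, so it equals $\widehat C$.
\end{proof}

We call $\{s=0\}\subset B^L$ and $\{s_1s_2(s_1+s_2)=0\}\subset B^\Pi$ the \emph{discriminants}.

\begin{remark}
Off the discriminant, $M\mapsto[M]$ identifies $\mathcal Z^L_s$ with $(\mathbb P^1)^3\setminus S$, and $\mathcal Z^\Pi_s$ with the complement of $S$ in the flag variety $\{s_2x_1a_1-(s_1+s_2)x_2a_2+s_1x_3a_3=0\}\subset\mathbb P^2\times\mathbb P^2$. The Euler numbers are $8-6=2$ and $6-6=0$, so the two smoothings differ topologically.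
\end{remark}

Recall that a germ with an isolated singularity has a semi-universal deformation over a germ $(D,0)$, unique up to isomorphism: every deformation is its pullback along a map $g$ to $D$, the derivative of $g$ at $0$ is unique, and $T_0D$ is the space $T^1$ of first order deformations. The \emph{Cayley cone} of a Minkowski decomposition $P_6=R_1+\dots+R_k$ is the cone in $\mathbb R^2\times\mathbb R^k$ generated by the sets $R_j\times\{\epsilon_j\}$, where $\epsilon_j$ is the standard basis. The characters $\epsilon_j^*$ are functions on its toric variety, and their differences define a family over $\mathbb C^{k-1}$. For the decompositions \eqref{eq:minkowski} these are our two families. For the triangles, the six ray generators form three pairs $(v,\epsilon_1),(-v,\epsilon_2)$ with the same sum; with homogeneous coordinates $x_1,x_2$, $y_1,y_2$, $z_1,z_2$ for the pairs, the toric variety is $\mathcal Z^L$ with $\epsilon_j^*=x_jy_jz_j$. For the segments, the generators $(d_j,\epsilon_j)$ and $(0,\epsilon_j)$ satisfy the single relation $\sum(d_j,\epsilon_j)=\sum(0,\epsilon_j)$; with coordinates $x_j$ and $a_j$, the toric variety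 is $\mathcal Z^\Pi$ with $\epsilon_j^*=x_ja_j$.

\begin{theorem}[Altmann \cite{Altmann}]\label{thm:altmann}
We have $\dim T^1_{\widehat C}=3$. The reduced base of the semi-universal deformation of $(\widehat C,0)$ is $L\cup\Pi$, where $L$ is a smooth curve germ, $\Pi$ is a smooth surface germ, and $T^1_{\widehat C}=T_0L\oplus T_0\Pi$. The component $L$ belongs to the decomposition into two triangles and $\Pi$ to the decomposition into three segments, and the restricted families are the families on the toric varieties of the Cayley cones, that is, $\mathcal Z^L\to B^L$ and $\mathcal Z^\Pi\to B^\Pi$.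
\end{theorem}

We shall compare six cone points through fixed identifications with $\widehat C$, so we need this statement for \emph{every} identification of $\mathcal Z^c_0$ with the germ. Two identifications differ by an automorphism of $(\widehat C,0)$. By the uniqueness of the semi-universal deformation, it lifts to an automorphism of the semi-universal family, and the induced automorphism of the base preserves $L$ and $\Pi$ because their dimensions differ. Consequently, for any isomorphism $(X,p)\cong(\mathcal Z^c_0,0)$ we may identify $(B^c,0)$ with the component $c$, and a local deformation over a disc that lies in $c$ is isomorphic to $g^*\mathcal Z^c$ for an arc $g\colon(\Delta,0)\to(B^c,0)$, by an isomorphism that extends the given one.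

\subsection*{The lattices of extending classes}
Let $\Gamma_c\subset H^2(S,\mathbb Z)$ be the group of classes pulled back from the Segre variety under \eqref{eq:marking}:
\[
\Gamma_L=\langle e_0-e_1,\ e_0-e_2,\ e_0-e_3\rangle,\qquad\Gamma_\Pi=\langle e_0,\ e_0'\rangle .
\]
A class $\mu_0e_0+\mu_1e_1+\mu_2e_2+\mu_3e_3$ is orthogonal to $\Gamma_L$ if and only if $\mu_0+\mu_i=0$ for $i=1,2,3$, and to $\Gamma_\Pi$ if and only if $\mu_0=0=\mu_1+\mu_2+\mu_3$. So $\Gamma_c^\perp=V_c$, the spaces of the introduction, and $V_L\cap V_\Pi=0$. Both $\Gamma_c$ contain $K_S$, so $K_S^\perp=V_L\oplus V_\Pi$ by counting dimensions.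

\subsection*{Nodal partial resolutions}
To reduce questions about the cone to questions about nodes, we resolve $\mathcal Z^c$ by remembering all projective factors but the last:
\[
\mathcal N^L=\{([x],[y],M=x\otimes y\otimes z)\},\qquad\mathcal N^\Pi=\{([x],M=x\otimes a)\}.
\]
These are the total spaces of $\mathcal O(-1,-1)^{2}$ over $\mathbb P^1\times\mathbb P^1$ and of $\mathcal O(-1)^{3}$ over $\mathbb P^2$. The maps $\mathcal N^c\to\mathcal Z^c$ are proper and are isomorphisms over $M\ne0$, so $\mathcal N^c_s=\mathcal Z^c_s$ for $s\ne0$. The manifold $\mathcal N^c$ maps to $B^c$ with $3$-dimensional fibers, so the map is flat. In each row of the following table, the given formulas identify $Q_{\lambda_e(s)}$ with the open subset of $\mathcal N^c_s$ where the coordinates set equal to $1$ are nonzero. We call these the \emph{node charts}.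
\[
\begin{array}{c|c|l|c}
c&e&\text{chart}&\lambda_e(s)\\\hline
L&e_3&x=(u_1,1),\ y=(1,u_2),\ z=(w_1,w_2)&s\\
L&e_0-e_1-e_2&x=(1,u_2),\ y=(u_1,1),\ z=(w_1,w_2)&s\\
\Pi&e_1&x=(1,u_1,u_2),\ a=(s_1+u_1w_1,\,w_1,\,w_2)&s_2\\
\Pi&e_2&x=(u_1,1,u_2),\ a=(w_1,\,u_1w_1-s_1,\,w_2)&s_1+s_2\\
\Pi&e_3&x=(u_1,u_2,1),\ a=(w_1,\,w_2,\,u_2w_2-s_2)&s_1
\end{array}
\]
For instance, in the third row $s_1=a_1-x_2a_2$ determines $a_1$, and $s_2=x_2a_2-x_3a_3=u_1w_1-u_2w_2$. The three charts of type $\Pi$ cover $\mathcal N^\Pi$. The two remaining charts $x_1=y_1=1$ and $x_2=y_2=1$ of $\mathcal N^L$ have equations $s=z_1-x_2y_2z_2$ and $s=x_1y_1z_1-z_2$, so their fibers are smooth. By \eqref{eq:marking}, the line $e$ in the second column is the locus in $S$ where the projective factors remembered by $\mathcal N^c$ take their value at $u=0$: in type $L$ the lines $e_3$ and $e_0-e_1-e_2$ are $\{x_1=y_2=0\}$ and $\{x_2=y_1=0\}$, and in type $\Pi$ the line $e_1$ is $\{x_2=x_3=a_1=0\}$. Hence, for $s=0$, the plane $u=0$ of the chart maps isomorphically onto the cone over $e$. We call $e_3$, $e_0-e_1-e_2$ (two opposite sides of the hexagon) the \emph{lines of type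 $L$}, and $e_1,e_2,e_3$ (three alternate sides) the \emph{lines of type $\Pi$}. The lines of one type are pairwise disjoint, and $V_c$ consists of the combinations of the lines of type $c$ whose coefficients add up to zero.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(1)] The singular points of $\mathcal N^c_0$ are the origins of the node charts, and they are nodes. The blow-up $\operatorname{Tot}(\mathcal O_S(-1))\to\widehat C$ of the vertex factors through $\mathcal N^c_0$, by a map that contracts the lines of type $c$ in the zero section to the nodes and is an isomorphism elsewhere. These lines have normal bundle $\mathcal O(-1)\oplus\mathcal O(-1)$ in $\operatorname{Tot}(\mathcal O_S(-1))$.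
\item[(2)] There is a holomorphic family $\Omega^c_s$ of nowhere vanishing holomorphic $3$-forms on the smooth parts of the fibers $\mathcal N^c_s$ that equals $\pm\omega_{\lambda_e(s)}$ in each node chart.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The first claim follows from the charts; in particular $\mathcal N^c_0$ is normal. A point of $\operatorname{Tot}(\mathcal O_S(-1))$ is a point of $S$ with a tensor $M$ on the line it defines, and the map forgets the last projective factor. It is proper, it is an isomorphism over $M\ne0$, and on the zero section it is the map $S\to\mathbb P^1\times\mathbb P^1$ or $S\to\mathbb P^2$. The latter is the blow-up of the coordinate points. The former is the projection of $\{x_1y_1z_1=x_2y_2z_2\}$, which is bijective except over the two points where $x_1y_1=x_2y_2=0$. So away from the nodes we have a proper bijective birational map onto a normal space, which is an isomorphism. For a line $e$ in the zero section $E\cong S$, the normal bundle is an extension $0\to N_{e/E}\to N\to N_E|_e\to0$ of $\mathcal O(-1)$ by $\mathcal O(-1)$, which splits because $H^1(\mathcal O_{\mathbb P^1})=0$.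

(2) The manifold $\mathcal N^\Pi$ is the quotient of $(\mathbb C^3\setminus0)\times\mathbb C^3$ by the free action $(\mu x,\mu^{-1}a)$ of $\mathbb C^*$, and $\mathcal N^L$ is the quotient of $(\mathbb C^2\setminus0)^2\times\mathbb C^2$ by the free action $(\mu x,\nu y,(\mu\nu)^{-1}z)$ of $(\mathbb C^*)^2$. The product of the six coordinate differentials is invariant in both cases. Contracting it with the vector fields that generate the action gives a nowhere vanishing form $\Xi$ of top degree on $\mathcal N^c$. On a slice where some coordinates equal $1$, the form $\Xi$ is $\pm$ the product of the remaining differentials. Define $\Omega^c_s$ by $ds\wedge\Omega^c_s=\Xi$, where $ds$ means $ds_1\wedge ds_2$ in type $\Pi$. Put $\varpi=du_1\wedge du_2\wedge dw_1\wedge dw_2$. In type $L$ we have $\Xi=\pm\varpi$ and $s=u_1w_1-u_2w_2$, which is the definition of $\pm\omega_s$. In the charts for $e_1$ and $e_2$ of type $\Pi$ we have $\Xi=\pm ds_1\wedge\varpi$ and $ds_1\wedge ds_2=ds_1\wedge d\lambda_e$; in the chart for $e_3$ we have $\Xi=\pm ds_2\wedge\varpi$ and $ds_1\wedge ds_2=-ds_2\wedge d\lambda_e$.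
\end{proof}

\section{The threefold $X$ and its resolutions}\label{sec:X}

The toric description of $X_P$ hides the two copies of $S$ that govern the problem. They appear when $X_P$ is written as a hyperplane section of a join. Let $S'$ be a second copy of the marked surface $S$; primes denote the corresponding objects. Let $D_i\subset S$ be the boundary line that corresponds to the vertex $v_i$.

\subsection*{The join}
The polar hexagon is $P_6^\circ=\{u:\langle u,v_i\rangle\ge-1\text{ for all }i\}$, and its gauge $\|u\|=\max_i(-\langle u,v_i\rangle)$ is integral on lattice points, with $kP_6^\circ=\{\|u\|\le k\}$. The ring $\mathbb C[\widehat C]$ has the basis $\chi^{(u,k)}$ with $\|u\|\le k$, and it is free over $\mathbb C[\xi_0]$, where $\xi_0=\chi^{(0,1)}$, on the monomials $\chi^{(u,\|u\|)}$. The vertices of $P$ are the pairs $(v_i,v_j)$, so $kP^\circ=\{(u,w):\|u\|+\|w\|\le k\}$, and the anticanonical ring of $X_P$ has the basis $\chi^{(u,w,k)}$ with $\|u\|+\|w\|\le k$. The ring homomorphism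
\[
\mathbb C[\widehat C]\otimes\mathbb C[\widehat C']/(\xi_0-\xi_0')\to\bigoplus_kH^0(X_P,-kK),\qquad\chi^{(u,k)}\otimes\chi^{(w,k')}\mapsto\chi^{(u,w,k+k')},
\]
maps the basis $\xi_0^{\,j}\,\chi^{(u,\|u\|)}\otimes\chi^{(w,\|w\|)}$ bijectively onto this basis, so it is an isomorphism. Let $J\subset\mathbb P^{13}$ be the join of $S$ and $S'$, that is, the projectivization of $\widehat C\times\widehat C'$. Then $X_P=J\cap\{\xi_0=\xi'_0\}\subset\mathbb P^{12}$ is anticanonically embedded, and
\[
X=J\cap\{\ell_1=\ell'_1,\ \ell_2=\ell'_2\},\qquad \ell_1=\xi_0,\quad\ell'_1=\xi'_0,\quad\ell_2=\sum_{a=0}^6\kappa_a\xi_a,\quad\ell'_2=\sum_{a=1}^6\kappa'_a\xi'_a .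
\]
The edge of $P^\circ$ dual to the face $v_i\times P_6$ consists of the $(u,w)\in P^\circ$ with $\langle u,v_i\rangle+\langle w,v_j\rangle=-1$ for all $j$; since $-v_j$ is also a vertex, this forces $w=0$. So the corresponding toric curve is the line $D_i\subset S\subset J$, and $p_i$ is its intersection with $X$.

\subsection*{Resolving the join}
Let $\mathbb P\to S\times S'$ be the bundle of lines in $\mathcal O_S(-1)\oplus\mathcal O_{S'}(-1)$. We write its points as $(\xi,\xi',[\sigma:\tau])$, mapping to $(\sigma\xi:\tau\xi')\in J$. The map $\mathbb P\to J$ is an isomorphism where $\sigma\tau\ne0$ and contracts $\{\tau=0\}$ onto $S$ and $\{\sigma=0\}$ onto $S'$. Let $H$ be the pullback of the hyperplane class. The system $|H|$ is base point free, and $H^0(H)=H^0(\mathcal O_S(1))\oplus H^0(\mathcal O_{S'}(1))$. The relative canonical class is $-2H-K_S-K_{S'}$, so $K_{\mathbb P}=-2H$. For any quadruple $h=(\ell_1,\ell_2,\ell'_1,\ell'_2)$ of linear forms put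
\[
\widetilde X_h=\{\sigma\ell_1(\xi)=\tau\ell'_1(\xi'),\ \ \sigma\ell_2(\xi)=\tau\ell'_2(\xi')\}\subset\mathbb P,
\]
and let $\varphi=(\ell_1:\ell_2)$ and $\varphi'=(\ell'_1:\ell'_2)$ be the two pencils of anticanonical curves. Suppose that each pencil has six simple base points, $b_i\in S$ and $b'_j\in S'$, and put $S^\circ=S\setminus\{b_i\}$ and $S'^\circ=S'\setminus\{b'_j\}$. A point of $\widetilde X_h$ with $\tau=0$ has $\xi=b_i$ for some $i$, a point with $\sigma=0$ has $\xi'=b'_j$, and if $\sigma\tau\ne0$, then $\xi$ is a base point if and only if $\xi'$ is. So $\widetilde X_h$ is the union of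
\begin{itemize}
\item the twelve pairwise disjoint surfaces $E_i=\{\xi=b_i,\ \tau=0\}\cong S'$ and $E^j=\{\xi'=b'_j,\ \sigma=0\}\cong S$,
\item the $36$ curves $G_{ij}=\{\xi=b_i,\ \xi'=b'_j\}\cong\mathbb P^1$,
\item the open complement $U_h$ of these surfaces and curves.
\end{itemize}
Over $S^\circ\times S'^\circ$ the two linear equations for $[\sigma:\tau]$ have rank at least one, so the projection identifies $U_h$ with the zero locus of their determinant:
\begin{equation}\label{eq:fiberproduct}
U_h\cong\{\ell_1\ell'_2=\ell_2\ell'_1\}=S^\circ\times_{\mathbb P^1}S'^\circ .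
\end{equation}
Locally this is the hypersurface $\varphi(\xi)-\varphi'(\xi')=0$, which is singular exactly where both $\varphi$ and $\varphi'$ are critical.

Let $h^0$ be the quadruple that defines $X$, and $\widetilde X=\widetilde X_{h^0}$, the preimage of $X$. Let $\rho\colon J\setminus S\to S'$ and $\rho'\colon J\setminus S'\to S$ be the projections.

\begin{proposition}\label{prop:X}
Let $X$ be general.
\begin{enumerate}
\item[(1)] The singular points of $X$ are $36$ nodes and the points $p_i=X\cap D_i$, $p^j=X\cap D'_j$. The map $\rho$ is defined on $X\setminus\{p_1,\dots,p_6\}$, and for each $i$ there is an isomorphism $(X,p_i)\cong(\widehat C',0)$ under which $\rho$ is the projection of the cone. The same holds for $\rho'$, the $p^j$ and $\widehat C$.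
\item[(2)] The map $\widetilde X\to X$ is an isomorphism away from the cone points. Over a neighborhood of $p_i$ it is the map $\operatorname{Tot}(\mathcal O_{S'}(-1))\to\widehat C'$, with zero section $E_i$; the same holds for $p^j$ and $E^j$.
\item[(3)] There is a projective small resolution $\widehat X\to\widetilde X$ of the $36$ nodes.
\item[(4)] Each of $X,\widetilde X,\widehat X$ has trivial dualizing sheaf, $h^0(\mathcal O)=1$ and $H^1(\mathcal O)=H^2(\mathcal O)=0$. Moreover $H^2(\widehat X,\mathbb C)=H^1(\Omega^1_{\widehat X})$ and $H^2(\Omega^2_{\widehat X})=H^4(\widehat X,\mathbb C)\cong H_2(\widehat X,\mathbb C)$.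
\end{enumerate}
\end{proposition}

\begin{proof}
We assume first that $\kappa_a,\kappa'_a\ne0$ for $a\ge1$. Then $\ell_2$ is nonzero at the corners of the hexagon $\{\ell_1=0\}$, so it vanishes at one point $b_i$ of each line $D_i$, transversally. Thus $\varphi$ has six simple base points, $X\cap S=\{b_1,\dots,b_6\}$, and $p_i=b_i$. The same holds on $S'$.

\emph{Near $\tau=0$.} Normalize a coordinate of $\mathbb C^7$ that is nonzero at $b_i$ to be $1$. Then $J$ is locally $S\times\widehat C'$, with coordinates $\xi$ and $\tau\xi'$ (for $\sigma=1$), and $\mathbb P$ is locally $S\times\operatorname{Tot}(\mathcal O_{S'}(-1))$. Since $(\ell_1,\ell_2)$ are local coordinates of $S$ at $b_i$, the equations $\ell_j(\xi)=\ell'_j(\tau\xi')$ determine $\xi$ as a holomorphic function of the second coordinate. So the projection to the second factor identifies $(X,p_i)$ with $(\widehat C',0)$ and a neighborhood of $E_i$ in $\widetilde X$ with a neighborhood of the zero section, compatibly with $\rho$. The case $\sigma=0$ follows by exchanging the roles of $S$ and $S'$.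

\emph{Along $G_{ij}$ with $\sigma\tau\ne0$.} The equations $\ell_j=(\tau/\sigma)\ell'_j$ express the local coordinates of $S$ through those of $S'$ and $\tau/\sigma$, so $\widetilde X$ is smooth.

\emph{On $U_{h^0}$.} Over the point $(0:1)\in\mathbb P^1$ the fibers of $\varphi,\varphi'$ are the hexagons, and the critical points are their corners. At a corner $o$ of the first hexagon $\ell_1/\ell_2=u_1w_1$, where $u_1,w_1$ are local equations of the two lines, and at a corner $o'$ of the second $\ell'_1/\ell'_2=u_2w_2$. So the $36$ pairs $(o,o')$ are nodes $u_1w_1=u_2w_2$. The other critical values of $\varphi$ are those of the function $\ell_2/\xi_0=\kappa_0+\sum_{a\ge1}\kappa_a\xi_a/\xi_0$ on the torus $\{\xi_0\ne0\}$. They form a finite set that is translated when $\kappa_0$ varies, so for all but finitely many $\kappa_0$ it is disjoint from the set of critical values of $\ell'_2/\xi'_0$. We assume this as well; these are the only genericity conditions on $X$ used in the paper. This proves (1) and (2).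

(3) Let $A_{ij}\subset\widetilde X$ be the preimage of $D_i\times D'_j$. The first equation holds identically there, and the second determines $[\sigma:\tau]$ except over $(b_i,b'_j)$, so $A_{ij}$ is the blow-up of $D_i\times D'_j$ in one point, an irreducible surface. At a node on it, $A_{ij}$ is one of the planes in $u_1w_1=u_2w_2$ obtained by setting one of $u_1,w_1$ and one of $u_2,w_2$ equal to zero. Blowing up such a plane is a small resolution (Example~\ref{ex:nodes}). At smooth points a surface is a Cartier divisor, and blowing it up changes nothing. So blowing up the strict transforms of the $A_{ij}$ one after another resolves each node exactly once, and every node lies on some $A_{ij}$. Blow-ups are projective.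

(4) The sheaves $\omega_X$ and $\omega_{\widetilde X}$ are trivial by adjunction, and $\omega_{\widehat X}$ is trivial outside finitely many curves, hence trivial. On the complete toric variety $X_P$ we have $H^i(\mathcal O)=0$ for $i>0$, and $H^i(\omega)=0$ for $i<4$ by Serre duality. The sequence $0\to\omega_{X_P}\to\mathcal O_{X_P}\to\mathcal O_X\to0$ gives the claim for $X$. Nodes and cone points are toric singularities, hence rational: for a resolution $\pi$ one has $R\pi_*\mathcal O=\mathcal O$. So $H^i(\mathcal O)$ is the same for $X$, $\widetilde X$ and $\widehat X$. On the projective manifold $\widehat X$ we get $h^{0,2}=h^{2,0}=0$ and, by duality, $h^{3,1}=h^{1,3}=0$; the last claims follow from the Hodge decomposition and Poincar\'e duality.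
\end{proof}

From now on each $(X,p_i)$ is identified with $(\widehat C',0)$ by Proposition~\ref{prop:X}(1), and $\widehat C'$ with $\mathcal Z^L_0$ and $\mathcal Z^\Pi_0$ by \eqref{eq:marking}. The marking of $S'$ is the same for all six points. We write $c_i=c(p_i)$.

\section{A lone point cannot be smoothed}\label{sec:b}

We prove Theorem~\ref{thm:main}(b). Given a smoothing over an irreducible germ $B$, choose an arc through $0$ that is not contained in the proper analytic subset of points with singular fiber. The pullback is a smoothing over a disc whose local deformations lie in the same components. So the first claim of (b) follows from the second. By symmetry we may assume that the lone point is $p_1$.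

Let $\mathcal X\to\Delta$ be a deformation of $X$ with $\mathcal X\cong g_i^*\mathcal Z^{c_i}$ near $p_i$, for arcs $g_i\colon(\Delta,0)\to(B^{c_i},0)$, extending the fixed identifications. Nothing is assumed at the nodes and at the points $p^j$. We use Section~\ref{sec:node}, with the embedding at $p_i$ given by the tensor $M$. The forms $\Omega^c_s$ of Lemma~\ref{lem:N}(2) are defined on the smooth parts of the $\mathcal Z^c_s$, because $\mathcal N^c\to\mathcal Z^c$ is an isomorphism over $M\ne0$. By Lemma~\ref{lem:stokes}(4), $\Omega_t=F_i(M,t)\,\Omega^{c_i}_{g_i(t)}$ near $p_i$ with $F_i(0,0)\ne0$. Choose $R$ and $\Delta$ so small that the local isomorphisms and the $F_i$ are defined for $|M|<4R$ and satisfy $|F_i-F_i(0,0)|<|F_i(0,0)|$ there. As $\widehat C'$ is a cone, all spheres are transverse to it, so we may take $R_{p_i}=R$. The link $\Lambda=\widehat C'\cap\{|M|=R\}$ is a circle bundle $\pi\colon\Lambda\to S'$, and $\pi$ is the restriction of $\rho$. Choose $\delta\le R$ such that the sets $\Lambda_s=\mathcal Z^c_s\cap\{|M|=R\}$, $|s|<\delta$, form a smooth family of compact manifolds transverse to the sphere, and shrink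 $\Delta$ so that $|g_i(t)|<\delta$.

Define the \emph{period vector} $\mathcal P_i(t)\in H_2(S',\mathbb C)$ by $\alpha\cdot\mathcal P_i(t)=P_{p_i}(\rho^*\alpha,t)$ for $\alpha\in H^2(S',\mathbb R)$.

\subsection*{Step 1: $\sum_{i=1}^6\mathcal P_i(t)=0$}
Let $z$ be a node or one of the $p^j$. The map $\rho$ is defined on the contractible set $X\cap\{|\cdot|\le R_z\}$, so $\rho^*\alpha$ restricts to zero on the link of $z$. Lemma~\ref{lem:stokes}(1) and (2) give the claim.

\subsection*{Step 2: $\mathcal P_i(t)\in V_{c_i}$}
Write $c=c_i$, $g=g_i$, $F=F_i$. We must show that $P_{p_i}(\rho^*\alpha,t)=0$ for $\alpha\in\Gamma_c$. The idea is that such a class extends over the part of the fiber inside the ball. Let $\eta_0$ be the pullback, under the map $M\mapsto[M]$ from $\mathcal Z^c\setminus0$ to the Segre variety, of a closed $2$-form whose class restricts to $\alpha$ on $S'$. On $\Lambda$ it represents $\pi^*\alpha$, so its pullback to $\bigcup_t\Lambda_{g(t)}$ computes the local period. Fix $t$ and put, for $|s|<\delta$,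
\[
I(s)=\int_{\Lambda_s}\eta_0\wedge F(\cdot,t)\,\Omega^c_s ,
\]
so that $P_{p_i}(\rho^*\alpha,t)=I(g(t))$. If $s$ is off the discriminant, then $\mathcal Z^c_s\cap\{|M|\le R\}$ is a compact manifold with boundary $\Lambda_s$ (Lemma~\ref{lem:fibers}) that does not contain $M=0$. The integrand is a closed form on it, because $F(\cdot,t)\Omega^c_s$ is a holomorphic $3$-form, so $I(s)=0$. The arc $g$ may run inside the discriminant; but $I$ is continuous and the complement of the discriminant is dense, so $I\equiv0$.

\subsection*{Step 3: the periods along lines detect $g_i(t)$}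
Let $e=e_3$ if $c_i=L$, and $e=e_1$ or $e=e_3$ if $c_i=\Pi$. We claim that $e\cdot\mathcal P_i(t)=0$ implies $\lambda_e(g_i(t))=0$. Put $s=g_i(t)$ and $\lambda=\lambda_e(s)$; in these cases $|\lambda|\le|s|\le R$. Shrinking $\Delta$, we may assume $|s|\le R/2$. Consider the sphere $\Sigma_{\lambda,R}$ in the node chart of $e$ in $\mathcal N^c_s$, on which $|w|=R$, $|u_jw_j|\le|\lambda|$ and $|u|=|\lambda|/R\le1$. In type $L$ we have $|x|,|y|\in[1,\sqrt2]$ and $|z|=R$, so $R\le|M|\le2R$. In type $\Pi$ we have $|x|\in[1,\sqrt2]$, and the eliminated coordinate of $a$ has modulus at most $|s_1|+|s_2|\le R$, so $|a|\in[R,\sqrt2R]$ and again $R\le|M|\le2R$. Thus the spheres define a continuous family $\sigma_t\colon S^3\to K_t$. For $t=0$ the image is the intersection of $\Lambda$ with the cone over $e$, that is, $\pi^{-1}(e)$. This is the preimage of the submanifold $e$ under the submersion $\pi$, so it is Poincar\'e dual to $\pi^*[e]$. By Lemmas~\ref{lem:stokes}(3) and~\ref{lem:N}(2),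
\[
e\cdot\mathcal P_i(t)=\pm\int_{\Sigma_{\lambda,R}}F_i\,\omega_\lambda ,
\]
and Lemma~\ref{lem:sphere} with $G_0=F_i(0,0)$ gives the claim.

\subsection*{Conclusion}
By Steps 1 and 2 the vector $\mathcal P_1(t)=-\sum_{i\ge2}\mathcal P_i(t)$ lies in $V_{c_1}$ and also in the other space, because $p_2,\dots,p_6$ all have the other type. Since $V_L\cap V_\Pi=0$, we get $\mathcal P_1(t)=0$. If $c_1=L$, Step 3 with $e=e_3$ gives $g_1(t)=0$. If $c_1=\Pi$, Step 3 with $e=e_1$ and $e=e_3$ gives $s_2=0$ and $s_1=0$ for $s=g_1(t)$. In both cases $g_1$ vanishes identically near $0$, so $\mathcal X$ is the product $\widehat C'\times\Delta$ near $p_1$, and every $X_t$ keeps a cone point. This proves (b). \qed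

\section{Deformations of nodal models}\label{sec:nodal}

To construct smoothings one would like to choose a first order deformation of $X$ with prescribed local classes and extend it to all orders. The second step cannot work in general on $X$ itself: the local base $L\cup\Pi$ is singular, and a class in $T^1_{\widehat C}$ outside $T_0L\cup T_0\Pi$ is tangent to no arc. We therefore work on a partial resolution with only nodes, where first order deformations are controlled by homology (Lemma~\ref{lem:friedman}) and extend without obstruction (Lemma~\ref{lem:unobstructed}), and we return to $X$ by blowing down (Theorem~\ref{thm:blowdown}).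

A \emph{nodal model} is a compact complex space $Y$ whose singular points are nodes $n_1,\dots,n_r$, with a proper map $q\colon\widehat X\to Y$ that is an isomorphism over the smooth locus and whose fibers $C_k=q^{-1}(n_k)$ are smooth rational curves with normal bundle $\mathcal O(-1)\oplus\mathcal O(-1)$. The space $Y$ need not be projective. Nodes are rational, so $Rq_*\mathcal O_{\widehat X}=\mathcal O_Y$ and $H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=0$. The line bundle $\omega_Y$ is trivial off the nodes, hence trivial.

For a reduced local complete intersection $U$, first order deformations are classified by $T^1_U=\operatorname{Ext}^1(\Omega_U,\mathcal O_U)$. For a hypersurface germ $\{f=0\}$ the local space is $T^1=\mathcal O/(f,\partial f)$, and the deformation $f+tf_1$ has class $f_1$. At a node this space is $\mathbb C$, by evaluation at the origin. The image of $\theta\in T^1_U$ in $T^1_{Y,n_k}$ is its \emph{component at $n_k$}. We fix a generator of $\omega_{\widehat X}$; contraction with it identifies the tangent sheaf $\Theta$ of $\widehat X$ with $\Omega^2$. A curve $C\subset\widehat X$ has a fundamental class in the local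 cohomology group $H^2_C(\widehat X,\Omega^2)$, whose image in $H^2(\widehat X,\Omega^2)\cong H_2(\widehat X,\mathbb C)$ is $[C]$ up to a universal nonzero constant, which we suppress. We also use the theorem on formal functions in this form: if $\pi$ is proper, $E$ is a smooth fiber with normal bundle $N$, $\mathcal F$ is locally free on the smooth source, and $H^1(E,\mathcal F\otimes\operatorname{Sym}^nN^\vee)=0$ for all $n\ge0$, then $R^1\pi_*\mathcal F$ vanishes at $\pi(E)$.

\begin{lemma}[Friedman]\label{lem:friedman}
There are isomorphisms $T^1_{Y,n_k}\cong\mathbb C$ with the following property. Let $U\subset Y$ be open, $\widehat U=q^{-1}(U)$, and let $k$ range over the nodes in $U$. The map $T^1_U\to\bigoplus_kT^1_{Y,n_k}$ has kernel $H^1(\widehat U,\Theta)$, and its image is the set of $(\nu_k)$ with $\sum\nu_k[C_k]=0$ in $H^2(\widehat U,\Omega^2)$.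
\end{lemma}

\begin{proof}
Let $Z$ be the set of nodes in $U$ and $C=q^{-1}(Z)$. A node has depth $3$, so the local cohomology sheaves $\mathcal H^i_Z(\mathcal O_U)$ vanish for $i\le2$, and therefore $\operatorname{Ext}^i_Z(\Omega_U,\mathcal O_U)=0$ for $i\le2$. The long exact sequence for supports gives $T^1_U=\operatorname{Ext}^1_{U\setminus Z}(\Omega,\mathcal O)=H^1(\widehat U\setminus C,\Theta)$. Since $C$ has codimension $2$ and $\Theta$ is locally free, $H^1_C(\widehat U,\Theta)=0$, and we have an exact sequence
\begin{equation}\label{eq:local}
0\to H^1(\widehat U,\Theta)\to T^1_U\to\bigoplus_kH^2_{C_k}(\Theta)\to H^2(\widehat U,\Theta).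
\end{equation}
Apply this to a small Stein neighborhood $U_k$ of $n_k$, for which $T^1_{U_k}=T^1_{Y,n_k}$ and $H^i(\widehat U_k,\Theta)=H^0(U_k,R^iq_*\Theta)$. We have $R^2q_*\Theta=0$ because the fibers have dimension at most $1$. Further, $\operatorname{Sym}^nN^\vee=\mathcal O(n)^{n+1}$, and $\Theta|_{C_k}$ is an extension of $\mathcal O(-1)^2$ by $\mathcal O(2)$, so $H^1(C_k,\Theta\otimes\operatorname{Sym}^nN^\vee)=0$ for $n\ge0$ and $R^1q_*\Theta=0$. Hence $T^1_{Y,n_k}\cong H^2_{C_k}(\Theta)\cong H^2_{C_k}(\Omega^2)$, compatibly with restriction from $U$ to $U_k$. This space is one-dimensional. It contains the fundamental class of $C_k$, which is nonzero because $[C_k]\ne0$ on the projective manifold $\widehat X$. Taking it as a basis, we read off the lemma from \eqref{eq:local}.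
\end{proof}

A compact complex space $Y$ has a semi-universal deformation, whose base $\operatorname{Def}(Y)$ has tangent space $T^1_Y$.

\begin{lemma}[Kawamata, Ran, Tian]\label{lem:unobstructed}
For a nodal model $Y$ the germ $\operatorname{Def}(Y)$ is smooth.
\end{lemma}

\begin{proof}
Put $A_n=\mathbb C[t]/(t^{n+1})$. For a deformation $Y_n$ of $Y$ over $A_n$ let $T^1(Y_n/A_n)$ be the set of isomorphism classes of deformations of $Y_n$ over $A_n[\varepsilon]/(\varepsilon^2)$, and let $Y_j=Y_n\otimes_{A_n}A_j$ for $j\le n$. The $T^1$-lifting criterion \cite{Ran,Kawamata,FM} states that $\operatorname{Def}(Y)$ is smooth if $T^1(Y_n/A_n)\to T^1(Y_{n-1}/A_{n-1})$ is surjective for all $n\ge1$ and all $Y_n$.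

\emph{Reduction to $\operatorname{Ext}^2$.} Write $\mathcal O_j=\mathcal O_{Y_j}$ and $\Omega_j=\Omega_{Y_j/A_j}$. Near a node $Y_n$ is a hypersurface $f_n=0$, and we have the complex
\begin{equation}\label{eq:omega}
0\to\mathcal O_n\xrightarrow{\ df_n\ }\mathcal O_n^4\to\Omega_n\to0 .
\end{equation}
The map $df_n$ is injective modulo $t$, so by the local criterion of flatness it is injective with $A_n$-flat cokernel. Elsewhere $\Omega_n$ is locally free. Hence $\Omega_n$ is flat over $A_n$, $T^1(Y_n/A_n)=\operatorname{Ext}^1(\Omega_n,\mathcal O_n)$, and $\operatorname{Ext}^i_{Y_n}(\Omega_n,\mathcal O_j)=\operatorname{Ext}^i_{Y_j}(\Omega_j,\mathcal O_j)$ for $j\le n$. By the long exact sequence of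
\begin{equation}\label{eq:tn}
0\to\mathcal O_0\xrightarrow{\ t^n\ }\mathcal O_n\to\mathcal O_{n-1}\to0
\end{equation}
it suffices to show that $t^n\colon\operatorname{Ext}^2_Y(\Omega_0,\mathcal O_0)\to\operatorname{Ext}^2_{Y_n}(\Omega_n,\mathcal O_n)$ is injective. We test this by pairing with $H^1(\Omega_n)$, and for that we need enough classes in $H^1(\Omega_n)$. They come from topology, which does not see the deformation.

\emph{Claim: $H^1(\Omega_n)\to H^1(\Omega_0)$ is surjective.} By induction on $n$, \eqref{eq:tn} gives $H^1(\mathcal O_n)=H^2(\mathcal O_n)=0$. Let $K_n$ be the complex $[\mathcal O_n\xrightarrow{d}\Omega_n]$ in degrees $0,1$. The sequence $0\to\Omega_n[-1]\to K_n\to\mathcal O_n\to0$ gives $H^1(\Omega_n)=\mathbb H^2(K_n)$. The constant sheaf $A_n$ maps to $K_n$, compatibly with reduction modulo $t$, and $H^2(Y,A_n)=H^2(Y,\mathbb C)\otimes A_n$ surjects onto $H^2(Y,\mathbb C)$. So it suffices to show that $H^2(Y,\mathbb C)\to\mathbb H^2(K_0)=H^1(\Omega_Y)$ is surjective.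

By \eqref{eq:omega} for $n=0$, the sheaf $\Omega_Y$ has depth at least $2$ at the nodes, so its sections extend uniquely across them. Sections of $\Omega^1_{\widehat X}$ extend uniquely across the curves $C_k$. Hence $q_*\Omega^1_{\widehat X}=\Omega_Y$, and the Leray spectral sequence gives an exact sequence $0\to H^1(\Omega_Y)\to H^1(\Omega^1_{\widehat X})\to H^0(R^1q_*\Omega^1_{\widehat X})$. On $\widehat X$ the analogous map $H^2(\widehat X,\mathbb C)\to\mathbb H^2[\mathcal O\to\Omega^1]=H^1(\Omega^1_{\widehat X})$ is the Hodge isomorphism of Proposition~\ref{prop:X}(4). Let $\alpha\in H^1(\Omega_Y)$ have image $\beta\in H^2(\widehat X,\mathbb C)$. The restriction $H^1(\Omega^1_{\widehat X})\to H^1(\Omega^1_{C_k})=H^2(C_k,\mathbb C)$ factors through the stalk of $R^1q_*\Omega^1_{\widehat X}$ at $n_k$, so $\beta|_{C_k}=0$. The cohomology sequence of the pair $(\widehat X,\bigcup C_k)$, with $H^2(\widehat X,\bigcup C_k)=H^2(Y,\{n_k\})$, shows that $\beta=q^*\gamma$ for some $\gamma\in H^2(Y,\mathbb C)$. The image of $\gamma$ in $H^1(\Omega_Y)$ and $\alpha$ have the same pullback to $\widehat X$, so they are equal. This proves the claim.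

\emph{Injectivity.} Let $0\ne\psi\in\operatorname{Ext}^2_Y(\Omega_0,\mathcal O_0)$. Since $\omega_Y\cong\mathcal O_Y$, Serre duality gives $\alpha\in H^1(\Omega_0)$ whose Yoneda product $\langle\psi,\alpha\rangle\in H^3(\mathcal O_0)$ is nonzero. Lift $\alpha$ to $\alpha_n\in H^1(\Omega_n)$. Then $\langle t^n\psi,\alpha_n\rangle$ is the image of $\langle\psi,\alpha\rangle$ under $t^n\colon H^3(\mathcal O_0)\to H^3(\mathcal O_n)$, which is injective because $H^2(\mathcal O_{n-1})=0$. So $t^n\psi\ne0$.
\end{proof}

\begin{theorem}[Blowing down; {\cite[Thm.~1.4]{Wahl}, \cite[Prop.~11.4]{KM}}]\label{thm:blowdown}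
Let $\pi\colon Y\to X$ be proper with $\pi_*\mathcal O_Y=\mathcal O_X$ and $R^1\pi_*\mathcal O_Y=0$. Every deformation $\mathcal Y$ of $Y$ over a germ induces a unique deformation $\mathcal X$ of $X$ with a morphism $\mathcal Y\to\mathcal X$ extending $\pi$, namely $\mathcal O_{\mathcal X}=\pi_*\mathcal O_{\mathcal Y}$. The construction is compatible with base change and with localization on $X$.
\end{theorem}

\section{The nodal model attached to a choice}\label{sec:Yc}

Fix a choice $c$. Let $\pi\colon Y\to X$ be the map that is an isomorphism away from the cone points and that, over a small Stein neighborhood of a cone point $p$, is $\mathcal N^{c(p)}_0\to\widehat C$ (with $\widehat C'$ at the points $p_i$). By Proposition~\ref{prop:X}(2) and Lemma~\ref{lem:N}(1), the resolution $\widehat X\to X$ factors as $\pi\circ q$, and $q\colon\widehat X\to Y$ is a nodal model. It contracts the $36$ exceptional curves of $\widehat X\to\widetilde X$, which have normal bundle $\mathcal O(-1)^2$ as zero sections of the small resolution of the node, and in each surface $E_i$, $E^j$ the lines of the chosen type. Since $X$ and $Y$ have rational singularities,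 $R\pi_*\mathcal O_Y=R\pi_*Rq_*\mathcal O_{\widehat X}=\mathcal O_X$, so Theorem~\ref{thm:blowdown} applies to $\pi$.

A deformation of $Y$ constructed by abstract means has no reason to be modeled on $\mathcal N^c$ near the exceptional surface. The next lemma shows that to first order it has no alternative.

\begin{lemma}\label{lem:local}
Let $p$ be a cone point of type $c$, let $U\subset Y$ be the preimage of a small Stein neighborhood of $p$, and let $\theta\in T^1_U$ have nonzero component at every node in $U$. Then the first order deformation of $(X,p)$ obtained by blowing down $\theta$ is the class of a vector $s\in B^c=T_0B^c\subset T^1_{\widehat C}$ that does not lie on the discriminant.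
\end{lemma}

\begin{proof}
Let $k$ be the number of nodes in $U$, so $k=2$ for $L$, $k=3$ for $\Pi$, and $\dim B^c=k-1$. We show that the Kodaira--Spencer map $B^c\to T^1_U$ of the family $\mathcal N^c$ is bijective. The set $\widehat U=q^{-1}(U)$ is a neighborhood of the zero section $E\cong S$ in $\operatorname{Tot}(\mathcal O_S(-1))$.

First, $H^1(\widehat U,\Theta)=0$. The conormal bundle of $E$ is $\mathcal O_S(1)$, so by formal functions it suffices to show $H^1(E,\Theta|_E(n))=0$ for $n\ge0$. By $0\to\Theta_S\to\Theta|_E\to\mathcal O_S(-1)\to0$ we need $H^1(\mathcal O_S(n-1))=0$ and $H^1(\Theta_S(n))=0$. We have $H^1(\mathcal O_S(m))=0$ for $m\ge0$ by Kodaira vanishing and for $m=-1$ by Serre duality, and $H^2(\mathcal O_S(n))=H^0(\mathcal O_S(-n-1))^\vee=0$. The sequences $0\to\mathcal O_S(n)\to\mathcal O_S(n)(D_i)\to\mathcal O_{\mathbb P^1}(n-1)\to0$ give $H^1(\mathcal O_S(n)(D_i))=0$, and then the Euler sequence $0\to\mathcal O_S^4\to\bigoplus_i\mathcal O_S(D_i)\to\Theta_S\to0$ of the toric surface $S$ gives $H^1(\Theta_S(n))=0$.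

By Lemma~\ref{lem:friedman}, $T^1_U$ injects into $\mathbb C^k$, and every $(\nu_j)$ in the image satisfies $\sum\nu_j[C_j]=0$ in $H^2(\widehat U,\Omega^2)$, where the $C_j$ are the contracted lines. Restrict this relation to $H^2(E,\Omega^2_E)=H^4(E,\mathbb C)=\mathbb C$. The class $[C_j]$ is the restriction of the global class in $H^4(\widehat X,\mathbb C)$, so its image is the intersection number $E\cdot C_j=\deg N_E|_{C_j}=-1$. Hence $\sum\nu_j=0$ and $\dim T^1_U\le k-1$.

In the node chart of the line $e$ the family is $u_1w_1-u_2w_2=\lambda_e(s)$, so the component at this node of the Kodaira--Spencer class of $s$ is a nonzero constant times $\lambda_e(s)$. The linear forms $\lambda_e$ are $s,s$ in type $L$ and $s_2,\,s_1+s_2,\,s_1$ in type $\Pi$. They have no common zero except $0$, so the Kodaira--Spencer map is injective, hence bijective. Thus $\theta$ is the class of some $s$ with $\lambda_e(s)\ne0$ for all $e$, which means that $s$ is off the discriminant. Finally, $\mathcal Z^c$ is a deformation of $\widehat C$ with a morphism $\mathcal N^c\to\mathcal Z^c$ over $B^c$, so by the uniqueness in Theorem~\ref{thm:blowdown} the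 blow-down of the class of $s$ in $\mathcal N^c$ is the class of $s$ in $\mathcal Z^c$.
\end{proof}

\section{Relations among curves}\label{sec:relations}

By Lemma~\ref{lem:friedman} we need a relation, with all coefficients nonzero, among the curves contracted by $q$. The lines lie in twelve disjoint surfaces, so we must compare homology classes in different $E_i$. A class in $H_2$ is determined by its intersection numbers with $H^2$. On $\widetilde X$ this group is awkward to compute, because $\widetilde X$ is singular and its pencils contain the reducible hexagons. We compute on a general member $W=\widetilde X_h$ of the same family and specialize. We use the standard fact that for a proper analytic map $\mathcal V\to\Delta$ the inclusion of the central fiber into the preimage of a small disc is a homotopy equivalence.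

\begin{lemma}\label{lem:pencil}
All members of a general pencil in $|-K_S|$ are irreducible and reduced.
\end{lemma}

\begin{proof}
A reducible or nonreduced member has degree $6$ and at least two components counted with multiplicity, so it contains an irreducible curve $C$ of degree $d=-K_S\cdot C\le3$. By adjunction $C^2=d-2+2p_a(C)$, and by the Hodge index theorem $C^2\le d^2/6<d$. So $p_a(C)=0$, $C\cong\mathbb P^1$ and $C^2=d-2$. There are finitely many classes with given degree and square, because the intersection form is negative definite on $K_S^\perp$. From $0\to\mathcal O_S\to\mathcal O_S(C)\to\mathcal O_{\mathbb P^1}(d-2)\to0$ and $H^1(\mathcal O_S)=0$ we get $\dim|C|=d-1$. A smooth rational curve of degree $d\le3$ in $\mathbb P^6$ spans a $\mathbb P^d$, since a smooth plane cubic has genus $1$. So the hyperplanes containing $C$ form a space of dimension $\dim|-K_S-C|=5-d$. The bad members thus lie in the union of finitely many images of $|C|\times|-K_S-C|$, a closed set of dimension at most $4$ in $|-K_S|=\mathbb P^6$, and a general line misses it.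
\end{proof}

Let $\mathcal U$ be the set of quadruples $h$ such that $\widetilde X_h$ is smooth of dimension $3$, both pencils have six simple base points, and all their members are irreducible and reduced. By Bertini's theorem and Lemma~\ref{lem:pencil}, $\mathcal U$ is a nonempty Zariski open set.

\begin{lemma}\label{lem:pic}
For $h\in\mathcal U$ and $W=\widetilde X_h$, the group $\operatorname{Pic}W$ is generated by the pullbacks of $\operatorname{Pic}S$ and $\operatorname{Pic}S'$ and by the classes of the $E_i$ and $E^j$.
\end{lemma}

\begin{proof}
The open set $U_h$ of \eqref{eq:fiberproduct} is obtained from $W$ by removing the prime divisors $E_i,E^j$ and finitely many curves. So $\operatorname{Pic}W\to\operatorname{Pic}U_h$ is surjective with kernel generated by the $E_i,E^j$, and $\operatorname{Pic}S^\circ=\operatorname{Pic}S$. It suffices to show that $\operatorname{Pic}U_h$ is generated by $\operatorname{Pic}S^\circ$ and $\operatorname{Pic}S'^\circ$.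

Let $\widetilde S,\widetilde S'\to\mathbb P^1$ be the blow-ups of the base points; the exceptional curves are sections. The generic fibers $F,F'$ are elliptic curves over $\Bbbk=\mathbb C(\mathbb P^1)$, with origins given by sections. We claim that $\operatorname{Hom}_\Bbbk(F,F')=0$. Since $e(\widetilde S)=6+6=12\ne0$, the fibration $\widetilde S$ has a singular fiber, say over $y_0\in\mathbb P^1$. It is an irreducible reduced curve of arithmetic genus $1$, so it is a nodal or cuspidal rational curve (Kodaira type $I_1$ or $II$), and the monodromy around $y_0$ on $H^1$ of the nearby fiber is nontrivial: unipotent of infinite order, or of order $6$. Critical points do not lie on sections, and $U_h$ is smooth, so by the remark after \eqref{eq:fiberproduct} the fiber of $\widetilde S'$ over $y_0$ is smooth and its monodromy is trivial. A nonzero homomorphism $F\to F'$ would extend to an isogeny of families over an open subset of $\mathbb P^1$ and identify the local systems of rational $H^1$, which is impossible.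

Let $\mathcal L$ be a line bundle on $F\times_\Bbbk F'$. After tensoring with pullbacks from the factors, $\mathcal L$ is trivial on $F\times\{0\}$ and on $\{0\}\times F'$. It then defines a morphism $F\to\operatorname{Pic}^0F'\cong F'$ that preserves origins, hence a homomorphism, which is zero. By the seesaw principle $\mathcal L$ is a pullback from $F$, hence trivial. So $\operatorname{Pic}(F\times F')$ is generated by $\operatorname{Pic}F$ and $\operatorname{Pic}F'$.

The generic fiber of $U_h\to\mathbb P^1$ is $F^\circ\times F'^\circ$, where $F^\circ\subset F$ and $F'^\circ\subset F'$ are the complements of the six rational points. Its Picard group is a quotient of $\operatorname{Pic}(F\times F')$, so it is generated by $\operatorname{Pic}F^\circ$ and $\operatorname{Pic}F'^\circ$, onto which $\operatorname{Pic}S^\circ$ and $\operatorname{Pic}S'^\circ$ surject by taking closures of divisors. The kernel of $\operatorname{Pic}U_h\to\operatorname{Pic}(F^\circ\times F'^\circ)$ is generated by components of closed fibers. Each closed fiber is a product of irreducible reduced curves, hence irreducible and reduced, and its class is pulled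 back from $S^\circ$.
\end{proof}

Let $\iota_i\colon S'\cong E_i\hookrightarrow\widetilde X$ and $\iota^j\colon S\cong E^j\hookrightarrow\widetilde X$ be the inclusions. They lift to $\widehat X$.

\begin{lemma}\label{lem:balanced}
If $\gamma_1,\dots,\gamma_6\in K_{S'}^\perp\subset H_2(S',\mathbb C)$ and $\sum\gamma_i=0$, then $\sum_i\iota_{i*}\gamma_i=0$ in $H_2(\widetilde X,\mathbb C)$. The same holds for the $\iota^j$.
\end{lemma}

\begin{proof}
Choose $\dot h$ with $h^0+\dot h\in\mathcal U$. Then $h^0+t\dot h\in\mathcal U$ for all but finitely many $t$. Let $\mathcal V\subset\mathbb P\times\Delta$ be the family of the $\widetilde X_{h^0+t\dot h}$ over a small disc. It is a complete intersection with $3$-dimensional fibers, hence flat. The simple base points $b_i(t)$ depend holomorphically on $t$, so the maps $\iota_{i,t}\colon S'\cong\{\xi=b_i(t),\,\tau=0\}\subset\mathcal V$ are homotopic to $\iota_i$. As $H_2(\widetilde X)=H_2(\mathcal V)$, it suffices to prove $\sum\iota_{i,t*}\gamma_i=0$ in $H_2(W,\mathbb C)$ for a fiber $W$ with $t\ne0$ small.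

The manifold $W$ is projective with $K_W=0$, and by semicontinuity it is connected with $H^1(\mathcal O_W)=H^2(\mathcal O_W)=0$. The exponential sequence gives $H^2(W,\mathbb C)=\operatorname{Pic}W\otimes\mathbb C$, so a class in $H_2(W,\mathbb C)$ is determined by its intersection numbers with the generators in Lemma~\ref{lem:pic}. Let $\gamma\in K_{S'}^\perp$. For $D\in\operatorname{Pic}S$ we have $D\cdot\iota_{i,t*}\gamma=0$, because $E_i$ maps to a point of $S$. For $D\in\operatorname{Pic}S'$ the number is $D\cdot\gamma$. For $D=E_i$ it is $K_{S'}\cdot\gamma=0$, since $E_i|_{E_i}=K_{E_i}$ by adjunction. For the other eleven surfaces it is $0$ because they are disjoint from $E_i$. So $\iota_{i,t*}\gamma$ does not depend on $i$, and $\sum\iota_{i,t*}\gamma_i=\iota_{1,t*}\sum\gamma_i=0$.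
\end{proof}

The hypothesis $\gamma_i\in K_{S'}^\perp$ cannot be dropped: $E_1\cdot(\iota_{1*}\gamma-\iota_{2*}\gamma)=K_{S'}\cdot\gamma$.

Lemma~\ref{lem:balanced} is a relation on $\widetilde X$; on $\widehat X$ it holds up to unknown multiples of the $36$ exceptional curves, some of which may be zero. The following relation corrects this.

\begin{lemma}\label{lem:36}
Let $C_1,\dots,C_{36}$ be the exceptional curves of $\widehat X\to\widetilde X$. There is a relation $\sum\nu^0_k[C_k]=0$ in $H_2(\widehat X,\mathbb C)$ with all $\nu^0_k\ne0$.
\end{lemma}

\begin{proof}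
Choose a linear form $\dot\ell$ that is nonzero at the six corners of the hexagon in $S$, and deform $\widetilde X$ by replacing $\ell_1$ with $\ell_1+t\dot\ell$. By \eqref{eq:fiberproduct}, near the node $(o,o')$ the deformed equation in $S\times S'$ is $(\ell_1\ell'_2-\ell_2\ell'_1)+t\,\dot\ell\,\ell'_2=0$, and $\dot\ell(o)\ell'_2(o')\ne0$. So the Kodaira--Spencer class has nonzero component at all $36$ nodes. Apply Lemma~\ref{lem:friedman} to the nodal model $\widehat X\to\widetilde X$, and Proposition~\ref{prop:X}(4).
\end{proof}

\section{Smoothings for admissible choices}\label{sec:a}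

We prove Theorem~\ref{thm:main}(a). Let $c$ be admissible and let $\widehat X\xrightarrow{q}Y\xrightarrow{\pi}X$ be as in Section~\ref{sec:Yc}.

\subsection*{The relation}
Let $I_L$ and $I_\Pi$ be the sets of indices $i$ with $c_i=L$ and $c_i=\Pi$. Admissibility means that neither set has exactly one element. So there are nonzero numbers $\mu_1,\dots,\mu_6$ with $\sum_{i\in I_L}\mu_i=0$ and $\sum_{i\in I_\Pi}\mu_i=0$; this is the only place where admissibility is used. Put
\[
\gamma_i=\mu_i\bigl(e_3-(e_0-e_1-e_2)\bigr)\quad(i\in I_L),\qquad\gamma_i=\mu_i\,(e_1+e_2-2e_3)\quad(i\in I_\Pi).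
\]
Then $\gamma_i\in V_{c_i}\subset K_{S'}^\perp$, $\sum\gamma_i=0$, and $\gamma_i$ is a combination of the lines of type $c_i$ with all coefficients nonzero. Choose classes $\gamma^j$ on the other side by the same recipe. By Lemma~\ref{lem:balanced}, $\sum\iota_{i*}\gamma_i+\sum\iota^j_*\gamma^j=0$ in $H_2(\widetilde X,\mathbb C)$. Let $C=\bigcup_{k=1}^{36}C_k$ and let $Z\subset\widetilde X$ be the set of nodes. The sequence $H_2(C)\to H_2(\widehat X)\to H_2(\widehat X,C)=H_2(\widetilde X,Z)$ is exact, so the kernel of $H_2(\widehat X,\mathbb C)\to H_2(\widetilde X,\mathbb C)$ is spanned by the $[C_k]$. Hence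
\[
\sum_i\iota_{i*}\gamma_i+\sum_j\iota^j_*\gamma^j+\sum_k\nu_k[C_k]=0\quad\text{in }H_2(\widehat X,\mathbb C)
\]
for some $\nu_k$. Adding a large multiple of the relation of Lemma~\ref{lem:36}, we may assume that all $\nu_k$ are nonzero. This is a relation among all the curves contracted by $q$, with all coefficients nonzero.

\subsection*{The deformation}
By Lemma~\ref{lem:friedman} there is $\theta\in T^1_Y$ with nonzero component at every node of $Y$. By Lemma~\ref{lem:unobstructed} there is an arc in $\operatorname{Def}(Y)$ with tangent vector $\theta$, that is, a deformation $\mathcal Y\to\Delta$ with Kodaira--Spencer class $\theta$. Let $f\colon\mathcal X\to\Delta$ be its blow-down. We check that $X_t$ is smooth for small $t\ne0$. Outside small neighborhoods of the $48$ singular points this holds because smoothness is an open condition and $f$ is proper.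

Near a node of $X$ the map $\pi$ is an isomorphism, so $\mathcal X=\mathcal Y$ is given by $u_1w_1-u_2w_2=\lambda(t)$ with $\lambda(0)=0$ and $\lambda'(0)\ne0$. So $X_t$ is smooth there for small $t\ne0$.

Let $p$ be a cone point of type $c(p)$. The local deformation is induced by an arc $g\colon\Delta\to L\cup\Pi$, whose image lies in one of the two components because $\Delta$ is irreducible. By Lemma~\ref{lem:local} and the compatibility of blowing down with base change and localization, $g'(0)=s$ is a vector in $T_0B^{c(p)}$ off the discriminant; in particular $s\ne0$. If $g$ lay in the other component, $s$ would lie in $T_0L\cap T_0\Pi=0$. So $g$ lies in $c(p)$, and $g(t)=ts+O(t^2)$ in $B^{c(p)}$. Each of the linear forms $\lambda_e$ that define the discriminant satisfies $\lambda_e(g(t))=t\lambda_e(s)+O(t^2)\ne0$ for small $t\ne0$. By Lemma~\ref{lem:fibers}, $X_t$ is smooth near $p$.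

Thus $\mathcal X$ is a smoothing whose local deformations lie in the chosen components.

\subsection*{Projectivity}
The space $Y$ need not be projective, so this requires an argument on $X$. Let $\mathcal A$ be an ample line bundle on $X$. For small $\Delta$ we have $H^2(\mathcal X,\mathbb Z)=H^2(X,\mathbb Z)$. Since $H^2(\mathcal O_X)=0$, the sheaf $R^2f_*\mathcal O_{\mathcal X}$ vanishes near $0$, so $H^2(\mathcal X,\mathcal O_{\mathcal X})=0$ after shrinking $\Delta$. By the exponential sequence, $c_1(\mathcal A)$ is the first Chern class of a line bundle $\mathcal L$ on $\mathcal X$, and $\mathcal L|_X\cong\mathcal A$ because $H^1(\mathcal O_X)=0$. Ampleness is an open condition in a proper flat family, so $X_t$ is projective for small $t$. This proves (a) and completes the proof of Theorem~\ref{thm:main}. \qed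

\begin{thebibliography}{9}

\bibitem{Altmann}
Altmann, \emph{The versal deformation of an isolated toric Gorenstein singularity}, Invent. Math. \textbf{128} (1997).

\bibitem{FM}
Fantechi and Manetti, J. Algebraic Geom. \textbf{8} (1999).

\bibitem{Kawamata}
Kawamata, J. Algebraic Geom. \textbf{1} (1992).

\bibitem{KM}
Koll\'ar and Mori, J. Amer. Math. Soc. \textbf{5} (1992).

\bibitem{Prince}
Thomas Prince, \emph{Smoothing Calabi--Yau toric hypersurfaces using the Gross--Siebert algorithm}, arXiv:1909.02140 (2019).

\bibitem{Ran}
Ran, J. Algebraic Geom. \textbf{1} (1992).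

\bibitem{Wahl}
Wahl, Ann. of Math. \textbf{104} (1976).

\end{thebibliography}
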